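# Random ordered matchings against a blue clique: the exponent $3/2$

Throughout, $\log$ is the natural logarithm and $\lambda:=\log n$. "Whp" means with probability tending to $1$ as $n\to\infty$. In every asymptotic argument $n$ is even and sufficiently large in terms of the fixed parameters ($\chi$, $k$, and later $K$, $c_0$).

## 1. Ordered matchings, ordered Ramsey numbers, interval partitions

**Definition 1 (ordered graph, ordered matching, copy).** An ordered graph on $[n]=\{1,\dots,n\}$ is a graph whose vertices carry the distinct labels $1,\dots,n$, which fixes a linear order on them. An ordered matching is an ordered graph in which every vertex has degree exactly $1$; so $n$ is even. A copy of an ordered graph $G$ inside an ordered graph $H$ must preserve the relative order of the vertices.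

Example. As graphs, all perfect matchings on four vertices are the same. As ordered matchings there are three: $\{12,34\}$, $\{13,24\}$ and $\{14,23\}$. A copy of $\{13,24\}$ in an ordered graph consists of vertices $a<b<c<d$ such that $ac$ and $bd$ are edges.

**Definition 2 (off-diagonal ordered Ramsey number).** For ordered graphs $G,H$, $r_<(G,H)$ is the smallest $N$ such that every red/blue coloring of the edges of the complete graph on $[N]$ contains a red copy of $G$ or a blue copy of $H$.

Here $H$ will always be a clique $K_k$, on which the order has no effect. If $N$ vertices suffice then more vertices suffice. So $r_<(G,H)>N$ holds exactly when some coloring on $[N]$ avoids both.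

Example. Let $M$ be an ordered matching on $[n]$. Then $r_<(M,K_2)=n$: a coloring with no blue edge is all red, and it contains $M$ as soon as there are $n$ vertices. For the one-edge matching, $r_<(\{12\},K_3)=3$: on two vertices color the edge blue, and on three vertices either some edge is red or we have a blue triangle. For every $k\ge2$, $r_<(M,K_k)\ge n$, because an all-red coloring of $n-1$ vertices contains neither graph.

**Definition 3 (interval chromatic number).** $\chi_<(G)$ is the least $k$ such that $[n]$ can be split into $k$ intervals of consecutive integers with no edge of $G$ having both endpoints in the same interval.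

Example. $\chi_<(\{13,24\})=\chi_<(\{14,23\})=2$, using $\{1,2\},\{3,4\}$. But $\chi_<(\{12,34\})=3$: we must cut between $1$ and $2$ and between $3$ and $4$, and $\{1\},\{2,3\},\{4\}$ works. A matching always has $\chi_<\ge2$.

**Definition 4 (canonical partition, type).** Take the longest initial interval of $[n]$ containing no edge of $M$, remove it, and repeat. The resulting intervals $V_1<V_2<\cdots$ form the canonical partition of $M$. Let $f_c$ be the first vertex of $V_c$, and put $V_1^\circ=V_1$, $V_c^\circ=V_c\setminus\{f_c\}$ for $c\ge2$. Let $e_{ab}$ be the number of edges between $V_a$ and $V_b$; the numbers $(e_{ab})_{a<b}$ are the type of $M$.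

The greedy procedure uses exactly $\chi_<(M)$ intervals. Indeed, compare it with any admissible partition: by induction on $c$, the $c$-th greedy interval ends at or after the end of the $c$-th interval of the other partition, since a subinterval of an edge-free interval is edge-free.

Example. Let $M=\{13,\,25,\,46\}$ on $[6]$. Vertex $3$ is joined to $1$, so $V_1=\{1,2\}$. Vertex $6$ is joined to $4$ and no edge lies inside $\{3,4,5\}$, so $V_2=\{3,4,5\}$ and $V_3=\{6\}$. Thus $\chi_<(M)=3$, $f_2=3$, $f_3=6$, $V_2^\circ=\{4,5\}$, $V_3^\circ=\emptyset$, and the type is $e_{12}=2$, $e_{23}=1$, $e_{13}=0$. Swapping $1$ and $2$ gives $\{23,15,46\}$, which has the same canonical partition. Swapping $3$ and $4$, which moves $f_2$, gives $\{14,25,36\}$, whose canonical partition is $\{1,2,3\},\{4,5,6\}$. This is why the vertices $f_c$ get special treatment.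

**Definition 5 (almost every).** A property holds for almost every ordered matching $M$ with $\chi_<(M)=\chi$ if it holds with probability tending to $1$ as $n\to\infty$ when $M$ is uniform among the ordered matchings on $n$ vertices with $\chi_<(M)=\chi$.

Example. There are three ordered matchings on $[4]$, so for $n=4$ and $\chi=2$ the random matching is $\{13,24\}$ or $\{14,23\}$, each with probability $1/2$.

## 2. Power savings below $n^2$ at fixed interval chromatic number

We will see in Section 4 that $r_<(M,K_3)\le n^2$ for every ordered matching on $[n]$. How much smaller is it for a typical matching? It is known that if $M$ is an ordered matching on $2m$ vertices with $\chi_<(M)=2$, chosen uniformly at random, then $r_<(M,K_3)\le c\,m^{24/13}$ whp for some constant $c$. The problem comes from Dhruv Rohatgi, "Off-diagonal ordered Ramsey numbers of matchings", arXiv:1808.04025 (2018), and asks to prove or disprove the following.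

**Conjecture.** For every $\chi$ there is a constant $\epsilon(\chi)>0$ such that $r_<(M,K_3)\le O(n^{2-\epsilon(\chi)})$ for almost every ordered matching $M$ on $n$ vertices with $\chi_<(M)=\chi$. The implied constant may depend on $\chi$.

For $\chi=1$ this is vacuous, so $\chi\ge2$ from now on. The conjecture is true, and any $\epsilon(\chi)<\frac12$ works.

**Theorem A.** Fix $\chi\ge2$. Almost every ordered matching $M$ on $n$ vertices with $\chi_<(M)=\chi$ satisfies
$$r_<(M,K_3)\le4080\,\chi\,n^{3/2}\sqrt{\log n}.$$
More generally, for each fixed $k\ge3$, whp $r_<(M,K_k)\le(4080\,\chi\sqrt{n\log n})^{k-2}\,n$.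

**Theorem B.** For a uniformly random ordered matching $M$ on $[n]$ (no condition on $\chi_<$) and each fixed $k\ge3$, whp $r_<(M,K_k)\le(C\sqrt n\,\log n/\log\log n)^{k-2}\,n$, with $C$ absolute.

**Theorem C.** (i) For fixed $\chi\ge2$ there is $C_\chi$ such that almost every $M$ with $\chi_<(M)=\chi$ satisfies $r_<(M,K_3)\ge n^{\frac{3\chi-2}{2\chi-1}}(\log n)^{-C_\chi}$. (ii) For a uniformly random ordered matching, whp $r_<(M,K_3)\ge n^{3/2-o(1)}$.

Since $n^{3/2}\sqrt{\log n}=O(n^{2-\epsilon})$ for every $\epsilon<\frac12$, Theorem A proves the conjecture; Theorems B and C are not needed for that. Since $2-\frac{3\chi-2}{2\chi-1}=\frac{\chi}{2\chi-1}$, Theorem C(i) shows that no $\epsilon(\chi)>\frac{\chi}{2\chi-1}$ is admissible. So the supremum of admissible $\epsilon(\chi)$ lies in $[\frac12,\frac{\chi}{2\chi-1}]$. As $\frac{3\chi-2}{2\chi-1}=\frac32-\frac1{2(2\chi-1)}\to\frac32$, the exponent $3/2$ is the best bound uniform in $\chi$. By Theorems B and C(ii), a uniformly random ordered matching has $r_<(M,K_3)=n^{3/2+o(1)}$ whp. The exact exponent for each fixed $\chi$ is not determined here.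

Textbook facts used:

* Chernoff bounds. (C1) $P(\mathrm{Bin}(q,p)\ge E)\le(eqp/E)^E$ for $E\ge qp$, $E>0$. (C2) $P(\mathrm{Bin}(q,p)\ge2qp)\le e^{-qp/3}$. (C3) $P(\mathrm{Bin}(q,p)\le qp/2)\le e^{-qp/8}$.
* Lovász local lemma. Let $(A_e)$ be finitely many events, and for each $e$ let $\Gamma(e)$ be a set of indices such that $A_e$ is mutually independent of the family of all $A_f$ with $f\notin\Gamma(e)\cup\{e\}$. If there are $x_e\in[0,1)$ with $P(A_e)\le x_e\prod_{f\in\Gamma(e)}(1-x_f)$ for all $e$, then with positive probability no $A_e$ occurs.
* Stirling in the form $\log k!=k\log k-k+O(\log(k+2))$ with $0\log0=0$; also Jensen's and Chebyshev's inequalities.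

## 3. Consecutive edges, and two crossing edges

Consecutive edges. Let $M=\{12,34,\dots,(2m-1)(2m)\}$. Split $[3m]$ into $m$ consecutive triples. If there is no blue triangle, each triple contains a red edge, and these edges form a red copy of $M$. So $r_<(M,K_3)\le3m$, which is linear. For $m=2$ this is sharp. On $[5]$ color $ab$ ($a<b$) red if $a\le3\le b$ and blue otherwise. The blue edges are $12$ and $45$, so there is no blue triangle. If $ab,cd$ were red with $a<b<c<d$, then $b\ge3\ge c$, a contradiction. So $r_<(\{12,34\},K_3)=6$.

Two crossing edges. We claim $r_<(\{13,24\},K_3)=7$. On $[6]$ let $\{1,2,3\}$ and $\{4,5,6\}$ be red triangles and let all other edges be blue. The blue graph is bipartite, and no two red edges $ac,bd$ with $a<b<c<d$ exist, since two disjoint red edges lie in different triangles. Hence the number is at least $7$.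

Conversely, suppose a coloring of $[7]$ has no red crossing pair. We show that the red graph is $3$-colorable; then some color class has three vertices, and these span a blue triangle. Since the absence of crossings passes to induced subgraphs, it suffices to find a vertex of red degree at most $2$ and induct. If all red edges join consecutive vertices, this is clear. Otherwise take a red edge $ij$ with $j-i\ge2$ minimal. The red neighbors of $i+1$ lie in $[i,j]$, because an edge leaving this range would cross $ij$. A red edge from $i+1$ to a vertex of $[i,j]$ other than $i,i+2$ would have length between $2$ and $j-i-1$, contradicting minimality. So $i+1$ has red degree at most $2$.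

So the same graph $2K_2$ has different Ramsey numbers under different orders.

## 4. The quadratic bound, and why private ranges cannot beat it

**Claim.** $r_<(M,K_3)\le n^2$ for every ordered matching $M$ on $[n]$.

Take a coloring of the complete graph on $[n^2]$ with no blue triangle, and suppose it has no red $M$. The blue neighborhood of a vertex spans only red edges. So it has fewer than $n$ vertices, or it would contain $M$. Split $[n^2]$ into consecutive intervals $I_1<\dots<I_n$ of length $n$, and try to place vertex $i$ in $I_i$. If $ij\in M$ and all edges between $I_i$ and $I_j$ were blue, a vertex of $I_i$ would have $n$ blue neighbors. So there is a red edge between $I_i$ and $I_j$; use its endpoints as the images of $i$ and $j$. As $M$ is a matching, the choices for different edges do not interact, and we get a red copy, a contradiction.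

To save, use cells of length $\ell<n$. Call a pair of cells full if all edges between them are blue. A cell lies in fewer than $n/\ell$ full pairs, but a fixed placement may hit them: if the vertices are assigned to cells $C_1<\dots<C_n$, color blue exactly the edges between $C_i$ and $C_j$ for $ij\in M$. This blue graph is a disjoint union of complete bipartite graphs, so it has no triangle, and every edge of $M$ is blocked.

The next attempt is to give each vertex $i$ a private range $P_i$ of $r$ cells and choose its cell at random there. Then $N=nr\ell$. Color blue exactly the edges between $P_i$ and $P_j$ for $ij\in M$. There is no blue triangle, blue degrees are $r\ell$, and every choice of cells fails. As long as $r\ell<n$ this is consistent with all that we used, so the method stops at $N=n\cdot r\ell=n^2$.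

The obstruction is that a vertex has a budget of fewer than $n$ blue edges, and a private range lets the adversary spend the whole budget of $P_i$ on the one edge of $M$ at $i$. The way out is to let many vertices share one range and move together. If $L$ vertices share a range and their partners lie in many different ranges, the same budget must be divided among $L$ edges of $M$.

## 5. Intervals that shift together

**Proposition 1.** Let $M$ be an ordered matching on $[n]$. Suppose $[n]$ is partitioned into $q$ intervals $W_1<\dots<W_q$ such that no edge of $M$ lies inside a $W_b$ and any two $W_b,W_{b'}$ are joined by at most $\mu$ edges ($\mu\ge1$). Then for all $k\ge3$, $r_<(M,K_k)\le34\,q\mu\,r_<(M,K_{k-1})$. Hence $r_<(M,K_k)\le(34q\mu)^{k-2}n$.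

*Proof.* **Step 1: sizes and blue degrees.** We fix the sizes and bound the adversary's budget. Let $D=r_<(M,K_{k-1})\ge n$, $L=\max_b|W_b|\le n\le D$, $\ell=\lceil16\mu D/L\rceil$ and
$$N=2qL\ell\le2q(16\mu D+L)\le34q\mu D .$$
Consider a coloring on $[N]$ with no blue $K_k$, and suppose it has no red $M$. Every vertex has fewer than $D$ blue neighbors: among $D$ blue neighbors there would be a red $M$ or a blue $K_{k-1}$, and the latter extends to a blue $K_k$.

**Step 2: cells and full pairs.** We translate the degree bound into a bound on blocked pairs of cells. Split $[N]$ into consecutive intervals $P_1<\dots<P_q$ of length $2L\ell$, and each $P_b$ into consecutive cells $P_{b,1}<\dots<P_{b,2L}$ of $\ell$ vertices. A pair of distinct cells is full if all edges between them are blue. A vertex of a cell has at least $\ell$ blue neighbors for each full pair containing the cell, so a cell lies in at most $D/\ell$ full pairs. Let $F(b,b')$ be the number of full pairs between cells of $P_b$ and cells of $P_{b'}$. Then for each $b$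
$$\sum_{b'\ne b}F(b,b')\le\frac{2LD}{\ell}.\tag{1}$$

**Step 3: random common shifts.** We place $W_b$ into $P_b$ with one random parameter and compute the chance that an edge is blocked. Choose independent uniform $t_b\in\{0,\dots,L-1\}$ and assign the $\rho$-th vertex of $W_b$ to the cell $P_{b,\rho+t_b}$; this is possible as $1\le\rho+t_b\le2L-1$. Let $e\in M$ join the $\rho$-th vertex of $W_b$ to the $\rho'$-th vertex of $W_{b'}$; by hypothesis $b\ne b'$. Let $A_e$ be the event that the two assigned cells form a full pair. The map $(t_b,t_{b'})\mapsto(P_{b,\rho+t_b},P_{b',\rho'+t_{b'}})$ is injective, so at most $F(b,b')$ of the $L^2$ equally likely values lead to $A_e$, and $P(A_e)\le F(b,b')/L^2$. At most $\mu$ edges join $W_b$ to each $W_{b'}$, so by (1)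
$$\sum_{e\text{ meeting }W_b}P(A_e)\le\mu\sum_{b'\ne b}\frac{F(b,b')}{L^2}\le\frac{2\mu D}{\ell L}\le\frac18.\tag{2}$$

**Step 4: avoiding all blocked edges.** We apply the local lemma. If $e$ joins $W_b$ and $W_{b'}$, then $A_e$ depends only on $t_b,t_{b'}$. So it is mutually independent of the family of all $A_{e'}$ with $e'$ meeting neither $W_b$ nor $W_{b'}$. Let $\Gamma(e)$ consist of the other $e'\neq e$ that meet $W_b$ or $W_{b'}$; by (2), $\sum_{e'\in\Gamma(e)}P(A_{e'})\le\frac14$. Put $x_e=2P(A_e)\le\frac14$. Since $\prod(1-x_{e'})\ge1-\sum x_{e'}$,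
$$x_e\prod_{e'\in\Gamma(e)}(1-x_{e'})\ge2P(A_e)\big(1-2\cdot\tfrac14\big)=P(A_e).$$
Hence some choice of shifts avoids all $A_e$. Fix it.

**Step 5: the red copy.** For each $ij\in M$ there is a red edge between the cells of $i$ and $j$; let its endpoints be the images of $i$ and $j$. As $M$ is a matching, these choices do not interact. Distinct vertices of $[n]$ have distinct cells, in the right order: within $W_b$ the cell index increases with $\rho$, and $P_1<\dots<P_q$. So we have a red copy of $M$, a contradiction. This proves $r_<(M,K_k)\le N\le34q\mu D$. Iterating down to $r_<(M,K_2)=n$ gives the last claim. $\square$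

Which $L$ should one use for a random matching? With intervals of length about $L$ we have $q\approx n/L$. Two intervals are joined by about $L^2/n$ edges on average, and $\mu\ge1$. So $q\mu$ is at best about $\max(n/L,L)$, which suggests $L\approx\sqrt n$. The remaining work is to control the maximum number of edges between two intervals.

## 6. The canonical partition of a random matching

In this section $M$ is uniform among ordered matchings on $[n]$ with $\chi_<(M)=\chi$, and $V_1<\dots<V_\chi$ is its canonical partition. The edges are not independent, but two facts suffice: a large symmetry group, and linear sizes.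

**Lemma 2 (symmetry).** Conditioned on the canonical partition, the law of $M$ is invariant under $\prod_c\mathrm{Sym}(V_c^\circ)$.

*Proof.* The matchings with canonical partition $(V_c)$ are exactly those with no edge inside any $V_c$ and with $f_c$ matched into $V_{c-1}$ for every $c\ge2$; the latter says that $V_{c-1}$ could not be prolonged. The group fixes $f_c$ for $c\ge2$ and maps every $V_c$ to itself, so it preserves this set of matchings. The conditional law is uniform on this set. $\square$

**Lemma 3 (type).** Whp $e_{ab}\ge\frac n{2\chi(\chi-1)}$ for all $a<b$, and hence $|V_a|\ge\frac n{2\chi}$ for all $a$.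

*Proof.* **Step 1: counting by type.** We count matchings with given numbers of edges between parts. Let $(e_{ab})_{a<b}$ be nonnegative integers with sum $n/2$. Put $e_{ba}=e_{ab}$ and $n_a=\sum_{b\ne a}e_{ab}$, and let $V_1,\dots,V_\chi$ be disjoint sets of sizes $n_a$. To build a perfect matching with exactly $e_{ab}$ edges between $V_a$ and $V_b$ and none inside parts, split each $V_a$ into labeled pieces of sizes $e_{ab}$ ($b\ne a$), then choose a bijection between the two pieces belonging to each pair. The number of such matchings is
$$\prod_a\frac{n_a!}{\prod_{b\ne a}e_{ab}!}\prod_{a<b}e_{ab}!=\frac{\prod_an_a!}{\prod_{a<b}e_{ab}!}.\tag{3}$$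

**Step 2: the entropy function.** We write (3) on the exponential scale. Put $y_{ab}=y_{ba}=e_{ab}/n$ and $x_a=n_a/n=\sum_{b\ne a}y_{ab}$; then $\sum_{a\ne b}y_{ab}=1=\sum_ax_a$, the first sum being over ordered pairs. We have $\sum_an_a=n$ and $\sum_{a<b}e_{ab}=n/2$. By Stirling the logarithm of (3) is
$$\tfrac n2\log n-\tfrac n2+n\Big[\sum_ax_a\log x_a-\sum_{a<b}y_{ab}\log y_{ab}\Big]+O(\log n)=\tfrac n2(\log n-1)-\tfrac n2I+O(\log n),\tag{4}$$
where
$$I=\sum_{a\ne b}y_{ab}\log\frac{y_{ab}}{x_ax_b}=2\sum_{a<b}y_{ab}\log y_{ab}-2\sum_ax_a\log x_a .$$

**Step 3: the unique minimizer.** We show that $I$ is smallest only at the balanced type. By Jensen, applied to the concave function $\log$ with weights $y_{ab}>0$,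
$$I\ge-\log\sum_{a\ne b,\;y_{ab}>0}x_ax_b\ge-\log\Big(1-\sum_ax_a^2\Big)\ge\log\frac\chi{\chi-1},$$
using $\sum_{a\ne b}x_ax_b=1-\sum_ax_a^2$ and $\sum_ax_a^2\ge1/\chi$. Equality forces $x$ uniform (last step). It then forces $y_{ab}>0$ for all $a\ne b$ (middle step), and then $y_{ab}$ proportional to $x_ax_b$ (strict concavity). So equality holds only for $y_{ab}=\frac1{\chi(\chi-1)}$ for all $a\ne b$. The function $I$ is continuous on the compact set of all $y$. The closed subset where some $y_{ab}\le\frac1{2\chi(\chi-1)}$ does not contain the minimizer. Hence there is $\gamma=\gamma(\chi)>0$ with $I\ge\log\frac\chi{\chi-1}+\gamma$ whenever some $y_{ab}<\frac1{2\chi(\chi-1)}$. Put $\Phi=\frac n2\big(\log n-1-\log\frac\chi{\chi-1}\big)$.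

**Step 4: upper count.** We bound the number of bad matchings. There are at most $(n+1)^{\chi^2}$ types, and the type determines the sizes $n_a$ and so the intervals $V_a$. By (4), at most $\exp(\Phi-\gamma n/2+O(\log n))$ matchings with $\chi_<=\chi$ violate the first claim.

**Step 5: lower count.** We need many matchings with $\chi_<$ exactly $\chi$. Choose integers $e_{ab}$, each the floor or ceiling of $\frac n{\chi(\chi-1)}$, with sum $n/2$; this is possible since there are $\chi(\chi-1)/2$ pairs. Since $I$ is smooth near the minimizer, where all variables are positive, $I=\log\frac\chi{\chi-1}+O(1/n)$ here. Let $V_1<\dots<V_\chi$ be consecutive intervals of sizes $n_a$. Consider the matchings of this type that contain the $\chi-1$ vertex-disjoint edges joining the last vertex of $V_c$ to the first vertex of $V_{c+1}$, $1\le c<\chi$. No edge lies inside a part, so $\chi_<\le\chi$. Each special edge joins two consecutive integers, so every admissible interval partition has a cut at each of these $\chi-1$ places. Hence $\chi_<=\chi$.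

Delete the $2(\chi-1)$ endpoints of the special edges. Let $n_a'$ be the remaining part sizes, $e'_{c,c+1}=e_{c,c+1}-1$, and $e'_{ab}=e_{ab}$ otherwise. By (3) the number of these matchings is exactly $\prod_an_a'!/\prod_{a<b}e_{ab}'!$. Removing one vertex from a part divides its factorial by at most $n$, so $\prod_an_a'!\ge n^{-2(\chi-1)}\prod_an_a!$. Also $e_{ab}'!\le e_{ab}!$. So there are at least
$$n^{-2(\chi-1)}\frac{\prod_an_a!}{\prod_{a<b}e_{ab}!}\ge\exp(\Phi-O(\log n))$$
matchings with $\chi_<=\chi$.

**Step 6: comparison.** By Steps 4 and 5 the first claim fails with probability at most $\exp(-\gamma n/2+O(\log n))\to0$. When it holds, $|V_a|=\sum_{b\ne a}e_{ab}\ge(\chi-1)\frac n{2\chi(\chi-1)}=\frac n{2\chi}$. $\square$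

## 7. Intervals of length $\sqrt{n\log n}$: proof of Theorem A

**Step 1: the intervals.** We choose the partition for Proposition 1. By Lemma 3 we may condition on a canonical partition with all $|V_a|\ge n/(2\chi)$. Let $L=\lceil\sqrt{n\lambda}\rceil$ and cut each $V_a$ into intervals of length at most $L$, using in total $q\le n/L+\chi\le2\sqrt{n/\lambda}$ intervals. No edge lies inside one of them, nor between two of them in the same $V_a$.

**Step 2: edges between two intervals.** We bound $\mu$ using the symmetry. Let $W\subset V_a$, $W'\subset V_b$ be two of these intervals, $a\ne b$, and let $k_0=\lceil50\chi\lambda\rceil$. Fix distinct $i_1,\dots,i_{k_0}\in V_a^\circ$. By Lemma 2 the law of $M$ is invariant under $\mathrm{Sym}(V_b^\circ)$, which fixes all $i_t$ and acts transitively on ordered $k_0$-tuples of distinct elements of $V_b^\circ$. So all such tuples are equally likely to be the tuple of partners of $(i_1,\dots,i_{k_0})$. Hence for any given distinct $j_1,\dots,j_{k_0}\in V_b^\circ$,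
$$P(i_tj_t\in M\text{ for all }t)\le\prod_{s<k_0}\frac1{|V_b^\circ|-s}\le\Big(\frac{3\chi}n\Big)^{k_0},$$
since $|V_b^\circ|-s\ge\frac n{2\chi}-1-k_0\ge\frac n{3\chi}$. There are at most $\binom{L^2}{k_0}\le(L^2)^{k_0}/k_0!$ sets of $k_0$ disjoint pairs in $(W\cap V_a^\circ)\times(W'\cap V_b^\circ)$, and $L^2\le2n\lambda$. So the probability of at least $k_0$ edges between $W\cap V_a^\circ$ and $W'\cap V_b^\circ$ is at most
$$\frac{(L^2)^{k_0}}{k_0!}\Big(\frac{3\chi}n\Big)^{k_0}\le\Big(\frac{6e\chi\lambda}{k_0}\Big)^{k_0}\le e^{-k_0}\le n^{-50\chi},$$
because $6e/50<1/e$. There are at most $n^2$ pairs $(W,W')$, and the special vertices $f_a,f_b$ contribute at most $2$ further edges per pair. So whp we may take $\mu\le k_0+2\le60\chi\lambda$.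

**Step 3: conclusion.** Proposition 1 applies with $34q\mu\le34\cdot2\sqrt{n/\lambda}\cdot60\chi\lambda=4080\,\chi\sqrt{n\lambda}$, which gives both statements of Theorem A. The conjecture follows, with any $\epsilon(\chi)<\frac12$. $\square$

## 8. No condition on $\chi_<$: proof of Theorem B

Let $M$ be uniform among all ordered matchings on $[n]$. For $k\le n/4$ given disjoint pairs, the probability that all of them are edges is
$$\prod_{s=1}^k\frac1{n-2s+1}\le\Big(\frac2n\Big)^k.\tag{5}$$

**Step 1: intervals without inner edges.** Here a short interval may contain edges, and we cut further to remove them. Cut $[n]$ into at most $\sqrt n+1$ blocks of length at most $L=\lceil\sqrt n\rceil$. At most $nL/2$ pairs lie inside blocks. By (5), with $k=12L$, the probability of at least $k$ edges inside blocks is at most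
$$\binom{nL/2}{k}\Big(\frac2n\Big)^k\le\Big(\frac{enL}{2k}\cdot\frac2n\Big)^k=\Big(\frac e{12}\Big)^k\to0 .$$
For each edge $ij$ ($i<j$) inside a block, cut again just before $j$. Whp this gives $q\le\sqrt n+1+12L\le15\sqrt n$ intervals with no inner edges.

**Step 2: edges between intervals.** We bound $\mu$. The number of edges between two of these intervals is at most the number of edges between two blocks or inside one block. In either case at most $L^2\le2n$ pairs are available. So for given blocks, and $k=\lceil4\lambda/\log\lambda\rceil$, this number is at least $k$ with probability at most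
$$\Big(\frac{eL^2}k\cdot\frac2n\Big)^k\le\Big(\frac{4e}k\Big)^k\le n^{-3}.$$
The last step holds because $k\log\frac k{4e}\ge\frac{4\lambda}{\log\lambda}(\log\lambda-1-\log\log\lambda)\ge3\lambda$. A union bound over the $O(n)$ choices of blocks gives $\mu\le5\lambda/\log\lambda$ whp.

**Step 3: conclusion.** By Proposition 1 with $34q\mu\le2550\,\sqrt n\,\lambda/\log\lambda$, Theorem B holds with $C=2550$. $\square$

## 9. Randomly permuted matchings: reducing Theorem C to Theorem D

For the lower bounds we need only that $M$ is randomly permuted inside several long intervals. Fix $K\ge1$ and $c_0\in(0,1)$.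

**Setting $(*)$.** $V_1<\dots<V_{K+1}$ are disjoint intervals of $[n]$ with $|V_a|\ge c_0n$; $V_a^\circ\subset V_a$ with $|V_a\setminus V_a^\circ|\le1$; $M_0$ is a perfect matching on $[n]$ with at least $c_0n$ edges between $V_a^\circ$ and $V_b^\circ$ for all $a<b$; and $M=\sigma(M_0)$ with $\sigma$ uniform in $\prod_a\mathrm{Sym}(V_a^\circ)$.

Example. $K=1$, $V_1=V_1^\circ=\{1,\dots,n/2\}$, $V_2=V_2^\circ=\{n/2+1,\dots,n\}$, $M_0=\{i(n/2+i)\}$, $c_0=1/2$. Then $M$ is a uniformly random perfect matching between the two halves.

**Theorem D.** In Setting $(*)$, $r_<(M,K_3)\ge n^{\frac{3K+1}{2K+1}}(\log n)^{-C_K}$ with probability $1-o(1)$, uniformly over $(V_a),(V_a^\circ),M_0$.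

*Theorem D implies Theorem C(i).* Take $K=\chi-1$, so $\frac{3K+1}{2K+1}=\frac{3\chi-2}{2\chi-1}$. Let $M_0$ be uniform with $\chi_<(M_0)=\chi$, and let $\sigma$ be independent and uniform in the group $\prod_c\mathrm{Sym}(V_c^\circ)$ of its canonical partition. By Lemma 2, $\sigma(M_0)$ has the same law as $M_0$. By Lemma 3, with probability $1-o(1)$ we have $|V_a|\ge\frac n{2\chi}$, and there are at least $\frac n{2\chi(\chi-1)}-2\ge\frac n{4\chi^2}$ edges between $V_a^\circ$ and $V_b^\circ$ (at most two edges are lost, at $f_a$ and $f_b$). So $M_0$ satisfies $(*)$ with $c_0=1/(4\chi^2)$. By uniformity, Theorem D applies conditionally on $M_0$.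

*Theorem D implies Theorem C(ii).* Let $M$ be uniform, fix $K$, let $V_1<\dots<V_{K+1}$ be consecutive intervals of length $\lfloor n/(K+1)\rfloor$, and let $V_a^\circ=V_a$. Let $X$ be the number of edges between $V_a$ and $V_b$. Then $EX=\frac{|V_a||V_b|}{n-1}$ and
$$E[X(X-1)]=\frac{|V_a|(|V_a|-1)|V_b|(|V_b|-1)}{(n-1)(n-3)}=(1+O(1/n))(EX)^2,$$
so $\mathrm{Var}X=E[X(X-1)]+EX-(EX)^2=O(n)$. By Chebyshev, whp $X\ge c_0n$ for all $a<b$, with $c_0=\frac1{2(K+1)^2}$. The law of $M$ is invariant under $\prod_a\mathrm{Sym}(V_a)$, so Theorem D applies as before. Since $K$ is arbitrary and $\frac{3K+1}{2K+1}\to\frac32$, for every $\delta>0$ whp $r_<(M,K_3)\ge n^{3/2-\delta}$, which is the bound $n^{3/2-o(1)}$. $\square$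

The rest of the notes proves Theorem D.

## 10. One random blue graph on clumps, and its limit at $n^{4/3}$

This section is a heuristic, ignoring logarithms. We want a coloring on $[N]$ with no blue triangle and no red $M$. Split $[N]$ into $m$ clumps of length $\ell$, take a random graph $G(m,p)$ on the clumps, delete a few edges to destroy triangles, and color an edge blue if its clumps are adjacent.

A hypothetical red copy sends $V_a$ to some $u$ clumps and $V_b$ to some $v$ clumps, each receiving an interval of $V_a$ or of $V_b$. Because $M$ is random, its edges hit about $\min(uv,n)$ of the pairs of clumps, and all these pairs must be non-edges. That has probability about $e^{-p\min(uv,n)}$. There are about $n^{3(u+v)}$ ways to choose the clumps and intervals. So the union bound needs $p\min(uv,n)\gg u+v$, that is: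

1. $u,v\ll pn$, which is guaranteed if $m\approx pn$;
2. $\min(u,v)\gg1/p$, which is guaranteed if no clump can receive more than about $pn$ vertices, for example if $\ell\approx pn$.

Deleting triangles cheaply needs $p^2m\ll1$. With $m\approx\ell\approx pn$ this allows $p\approx n^{-1/3}$ and $N=m\ell\approx n^{4/3}$. That is Theorem D for $K=1$.

With longer clumps, a copy may squeeze $V_a$ and $V_b$ into fewer than $1/p$ clumps. Then $puv<u+v$, even the probability $(1-p)^{uv}$ that no pair is an edge is too large for the union bound, and the argument stops at condition 2.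

The repair is to subdivide. Call a clump heavy if it receives at least $\tau n$ vertices, with $\tau\approx p$; there are at most $1/\tau$ heavy clumps. Subdivide each clump into $g$ subclumps and put a second random graph on the subclumps. Vertices squeezed into heavy clumps use at most $g/\tau$ subclumps, so condition 1 holds at the finer level if $g\approx\tau pn$. Squeezing can happen again, so iterate over $K$ levels and make the last clumps shorter than $\tau n$. Each vertex of $[n]$ then has a first level at which it lies in a light clump. We need two parts $V_a,V_b$ that are largely light at the same level, and $K+1$ parts against $K$ levels provide them by the pigeonhole principle. This is why $\chi$ parts allow $\chi-1$ levels.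

Up to logarithms, $m_K\approx pn(p^2n)^{K-1}$. The condition $p^2m_K\lesssim1$ reads $p^{2K+1}n^K\lesssim1$, and then $N\approx m_K\,pn\approx n/p=n^{(3K+1)/(2K+1)}$.

There is a new difficulty. A fine blue edge and two coarse blue edges may form a blue triangle, so some fine pairs must be forbidden, and we must show that a red copy cannot hide in forbidden pairs.

## 11. Parameters

Put
$$s_1=K+3,\quad s_2=4K+13,\quad s_3=3K+20,\quad\kappa=2K+12,\quad c=\tfrac1{2K+2},$$
$$p=n^{-K/(2K+1)}\lambda^{-s_3},\quad\tau=p\lambda^{-s_1},\quad U=pn\lambda^{-s_2},\quad g=\lfloor\tau U\rfloor,\quad m_i=\lfloor U\rfloor g^{i-1}\ (1\le i\le K),$$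
$$\ell_K=\lceil\tau n\rceil-1<\tau n,\qquad N=m_K\ell_K .$$
Here $p$ is the density of the random graphs, $\tau n$ the threshold for heaviness, $U$ the largest number of clumps the union bound can afford, $g$ the branching number, and $m_i$ the number of level-$i$ clumps. For large $n$:

* (a) $g\ge n^c$, since $\tau U=p^2n\lambda^{-s_1-s_2}=n^{1/(2K+1)}\lambda^{-2s_3-s_1-s_2}$ and $c<\frac1{2K+1}$.
* (b) $p^2m_K\le p^2U(\tau U)^{K-1}\le p^2\cdot pn\cdot(p^2n)^{K-1}=p^{2K+1}n^K\le\lambda^{-s_3}$. So $p^2m_k\le p^2m_K/g\le n^{-c}$ for $k\le K-1$. Also $m_K\le p^{-2}\le n$.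
* (c) $pm_j\ge pm_1\ge\frac12p^2n\lambda^{-s_2}\ge n^c$, as $p^2n=n^{1/(2K+1)}\lambda^{-2s_3}$.
* (d) $p\,m_k/m_j\le n^{-c}$ for $1\le j\le k\le K$. For $j=k$ this is $p\le n^{-c}$, true as $\frac K{2K+1}>\frac1{2K+2}$. For $j<k$, since $m_1\ge\frac12pn\lambda^{-s_2}$, we have $pm_k/m_j\le pm_K/m_1\le2m_K\lambda^{s_2}/n\le2\lambda^{s_2}/(p^2n)\le n^{-c}$.
* (e) $pN\le p\,m_K\tau n\le p^2m_Kn\le n\lambda^{-s_3}$.
* (f) $N\ge\frac U2\big(\frac{\tau U}2\big)^{K-1}\frac{\tau n}2=2^{-K-1}(\tau U)^Kn=n^{\frac{3K+1}{2K+1}}\lambda^{-O_K(1)}$.

By (f) it suffices to prove $r_<(M,K_3)>N$ with probability $1-o(1)$.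

**Definition 6 (clumps).** Split $[N]$ into $m_K$ consecutive intervals of length $\ell_K$ and, for each $i\le K$, into $m_i$ consecutive level-$i$ clumps of length $N/m_i=g^{K-i}\ell_K$. These are nested: each level-$(i-1)$ clump contains $g$ level-$i$ clumps. $L_i$ is the set of level-$i$ clumps. For $x\in L_i$ and $j\le i$, $\mathrm{anc}_j(x)$ is the level-$j$ clump containing $x$.

Example (toy numbers). $K=2$, $m_1=3$, $g=2$, $\ell_2=1$: then $N=6$, the level-$1$ clumps are $P=\{1,2\}$, $Q=\{3,4\}$, $R=\{5,6\}$, and the level-$2$ clumps are the single points, with $\mathrm{anc}_1(\{4\})=Q$.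

## 12. The $K$-level coloring

Let $G_i\sim G(m_i,p)$ on $L_i$, $i=1,\dots,K$, be independent of each other and of $M$. We define $\hat G_1,\dots,\hat G_K$ recursively.

**Definition 7 (forbidden pairs, conflicts, $\hat G_i$).** Given $\hat G_j$ for $j<i$:

* A pair $\{x,y\}\subset L_i$, $x\ne y$, is forbidden if there are $j,k\le i-1$ and $z\in L_{i-1}$ with $\mathrm{anc}_j(x)\sim_{\hat G_j}\mathrm{anc}_j(z)$ and $\mathrm{anc}_k(z)\sim_{\hat G_k}\mathrm{anc}_k(y)$; otherwise it is allowed.
* $x,z\in L_i$ are coarsely adjacent if $\mathrm{anc}_j(x)\sim_{\hat G_j}\mathrm{anc}_j(z)$ for some $j<i$.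
* A conflict is a set $\{xy,yz\}$ of allowed pairs with $x,z$ coarsely adjacent, or a set $\{xy,yz,zx\}$ of allowed pairs ($x,y,z$ distinct).
* $G_i'$ is the set of allowed edges of $G_i$. Choose a maximal family of pairwise disjoint conflicts contained in $G_i'$; $\hat G_i$ is $G_i'$ minus all edges of these conflicts.

Color $st$ ($s,t\in[N]$) blue if for some $i$ the level-$i$ clumps of $s,t$ are adjacent in $\hat G_i$, and red otherwise.

Example. In the toy example let $\hat G_1$ have the single edge $PQ$, and write $P_1,P_2$ for the two level-$2$ clumps in $P$, and so on. The pair $\{P_1,P_2\}$ is forbidden, via $z=Q$: both are joined to $Q$ in blue. The pairs $\{P_1,R_1\}$ and $\{Q_1,R_1\}$ are allowed, since no level-$1$ clump is adjacent to $R$. But $\{P_1R_1,R_1Q_1\}$ is a conflict, as $P_1,Q_1$ are coarsely adjacent; keeping both edges would create a blue triangle.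

$\hat G_i$ contains no conflict. Such a conflict would lie in $G_i'$ and be disjoint from all chosen conflicts, whose edges are deleted; this contradicts maximality.

**Claim.** There is no blue triangle.

Suppose $t_1t_2t_3$ is one. Give each edge a level witnessing that it is blue, and let $i$ be the maximum of the three levels. There are three cases.

* Exactly one edge has level $i$, say $t_1t_2$ with level-$i$ clumps $x,y$. The edges $t_1t_3$ and $t_3t_2$ have levels $j,k\le i-1$. With $z$ the level-$(i-1)$ clump of $t_3$ we see that $\{x,y\}$ is forbidden. But $\hat G_i$ consists of allowed pairs.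
* Exactly two edges have level $i$. Let $x,y,z$ be the level-$i$ clumps, named so that $xy,yz$ are the edges of $\hat G_i$. The third edge has a level $j<i$, so $x,z$ are coarsely adjacent. In particular $x\ne z$, and $\{xy,yz\}$ is a conflict in $\hat G_i$, which is impossible.
* All three have level $i$. Then the clumps $x,y,z$ are pairwise adjacent in $\hat G_i$, hence distinct, and $\{xy,yz,zx\}$ is a conflict in $\hat G_i$, which is impossible.

It remains to show that whp over $(G_i)$ and $M$ there is no red copy of $M$. This is enough: if for a given $M$ some outcome of $(G_i)$ has no red $M$, then $r_<(M,K_3)>N$, so $P_M(r_<(M,K_3)>N)\ge P(\text{no red }M)$.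

## 13. Forbidden pairs are sparse on all large sets

A pair $(a,b)$ is dangerous if $a$ and $b$ have a common coarse neighbor. For fixed sets $\mathcal A\subset L_j$, $\mathcal B\subset L_k$ the expected number of such pairs is about $p^2m_k|\mathcal A||\mathcal B|$ or less, which is tiny by (b). But a red copy chooses its sets after seeing the graphs. So we need bounds for all sets simultaneously, and pay additive terms $(|\mathcal A|+|\mathcal B|)\lambda$ for them.

For $j\le k$, $Z\subset L_j$ and $\mathcal B\subset L_k$ let $\mathrm{ch}_k(Z)$ be the set of level-$k$ clumps inside members of $Z$. For $Z'\subset L_k$ let $e_k(\mathcal B,Z')=\#\{(b,z)\in\mathcal B\times Z':b\sim_{G_k}z\}$.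

**Lemma 4.** Whp the following hold for all $1\le j\le k\le K$.

* (F1) All degrees in $G_j$ are at most $2pm_j$.
* (F2) For all nonempty $Z\subset L_j$, $\mathcal B\subset L_k$: $\;e_k(\mathcal B,\mathrm{ch}_k(Z))\le15p\frac{m_k}{m_j}|\mathcal B||Z|+6(|\mathcal B|+|Z|)\lambda$.
* (F3) For all nonempty $\mathcal A\subset L_j$, $\mathcal B\subset L_k$ (disjoint if $j=k$), with $N_j(\mathcal A)$ the set of $G_j$-neighbors of members of $\mathcal A$, and $O=L_k$ if $j<k$, $O=L_k\setminus(\mathcal A\cup\mathcal B)$ if $j=k$: $\;e_k(\mathcal B,\mathrm{ch}_k(N_j(\mathcal A))\cap O)\le30p^2m_k|\mathcal A||\mathcal B|+6(|\mathcal A|+|\mathcal B|)\lambda$.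

*Proof.* (F1): by (C2) a given degree exceeds $2pm_j$ with probability at most $e^{-pm_j/3}\le e^{-n^c/3}$, by (c). There are at most $Kn$ clumps in total.

(F2): each unordered pair is counted at most twice. So the count is at most twice a $\mathrm{Bin}(q,p)$ variable with $q\le|\mathcal B||Z|m_k/m_j$. Let $E=\max\big(e^2p|\mathcal B||Z|\frac{m_k}{m_j},\,3(|\mathcal B|+|Z|)\lambda\big)$. As $eqp/E\le1/e$, (C1) gives $P(\mathrm{Bin}(q,p)\ge E)\le e^{-E}\le n^{-3(|\mathcal B|+|Z|)}$. As $m_K\le n$, there are at most $n^{|\mathcal B|+|Z|}$ pairs of sets of given sizes, so the total failure probability is at most $K^2\sum_{s,t\ge1}n^{-2(s+t)}=o(1)$. Outside it the count is at most $2E$, and $2e^2\le15$.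

(F3): fix $\mathcal A,\mathcal B$. If $j<k$, expose $G_j$; if $j=k$, expose only the pairs between $\mathcal A$ and $O$. This determines $\mathrm{ch}_k(N_j(\mathcal A))\cap O$. The pairs between $\mathcal B$ and this set are independent of what was exposed: for $j<k$ because $G_k$ is independent of $G_j$, and for $j=k$ because these pairs contain no element of $\mathcal A$. If the exposed neighborhood ($N_j(\mathcal A)$, respectively $N_j(\mathcal A)\cap O$) has size at most $2pm_j|\mathcal A|$, which holds on (F1), there are at most $2pm_j|\mathcal A|\cdot\frac{m_k}{m_j}\cdot|\mathcal B|=2pm_k|\mathcal A||\mathcal B|$ of these pairs. Continue as for (F2), with $E=\max(2e^2p^2m_k|\mathcal A||\mathcal B|,\,3(|\mathcal A|+|\mathcal B|)\lambda)$. The count is at most $2E$ and $4e^2\le30$. So the probability that (F1) holds and (F3) fails is $o(1)$. $\square$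

**Lemma 5.** Assume (F1)–(F3). Let $1\le j\le k\le K-1$, $\mathcal A\subset L_j$, $\mathcal B\subset L_k$ (disjoint if $j=k$), $h=|\mathcal A|$, $h'=|\mathcal B|$, with $h\ge pm_j\lambda^\kappa$, $h,h'\ge\lambda^\kappa$ and $h,h'\le\lambda^{s_1}/p$. Then at most $hh'/\lambda$ pairs $(a,b)\in\mathcal A\times\mathcal B$ admit $z\in L_k$ with $a\sim_{G_j}\mathrm{anc}_j(z)$ and $z\sim_{G_k}b$.

*Proof.* **Step 1: counting triples.** We count pairs with the multiplicity given by $z$. Let $d(z')$ be the number of $G_j$-neighbors of $z'\in L_j$ in $\mathcal A$. The number of pairs is at most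
$$T=\sum_{z'\in L_j}d(z')\,e_k(\mathcal B,\mathrm{ch}_k(\{z'\})).$$
The clumps $z'$ with large $d(z')$ are counted with high multiplicity, so we treat them separately. Let $Q=\lambda^{s_1+1}$.

**Step 2: terms with $d(z')\ge Q$.** We show that there are few such $z'$. They lie in classes $Z_s=\{z':2^s\le d(z')<2^{s+1}\}$ with $2^s\ge Q/2$. Since $ph\le\lambda^{s_1}$, we have $Q/2\ge2(15ph+6\lambda)$. If $Z_s\ne\emptyset$, then (F2) with both levels equal to $j$ gives
$$2^s|Z_s|\le e_j(\mathcal A,Z_s)\le(15ph+6\lambda)|Z_s|+6h\lambda\le\tfrac12\,2^s|Z_s|+6h\lambda,$$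
so $2^s|Z_s|\le12h\lambda$. Also $2^s\le2pm_j\le2h\lambda^{-\kappa}$ by (F1) and the hypothesis on $h$. By (F2) and (d), the contribution of $Z_s$ to $T$ is at most
$$2^{s+1}\Big(15p\frac{m_k}{m_j}h'|Z_s|+6\lambda h'+6\lambda|Z_s|\Big)\le360\lambda n^{-c}hh'+24\lambda^{1-\kappa}hh'+144\lambda^2h .$$
As $d(z')\le m_j\le n$, there are at most $2\lambda$ values of $s$. As $h'\ge\lambda^\kappa$, the last term is at most $144\lambda^{2-\kappa}hh'$. Since $\kappa\ge14$, all these classes together contribute at most $hh'/(3\lambda)$.

**Step 3: terms with $1\le d(z')<Q$, $z\in O$.** Here $z'\in N_j(\mathcal A)$, and each pair $(b,z)$ has weight less than $Q$. By (F3), by $p^2m_k\le n^{-c}$ from (b) (this uses $k\le K-1$), and by $h+h'\le2hh'\lambda^{-\kappa}$, the contribution is at most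
$$Q\big(30p^2m_khh'+6(h+h')\lambda\big)\le hh'\big(30\lambda^{K+4}n^{-c}+12\lambda^{K+5-\kappa}\big)\le\frac{hh'}{3\lambda}.$$

**Step 4: terms with $1\le d(z')<Q$, $z\notin O$.** These occur only if $j=k$, and then $z\in\mathcal A\cup\mathcal B$. By (F2) and $ph'\le\lambda^{s_1}=\lambda^{K+3}$ they contribute at most
$$Q\,e_k(\mathcal B,\mathcal A\cup\mathcal B)\le Q\big(15ph'(h+h')+12(h+h')\lambda\big)\le27\lambda^{2K+7}(h+h')\le54\lambda^{2K+7-\kappa}hh'\le\frac{hh'}{3\lambda}.$$
Adding the three bounds gives $T\le hh'/\lambda$. $\square$

## 14. Structures, and why $\hat G_i$ meets all of them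

We now define exactly the data of a red copy over which we take the union bound.

**Definition 8 (structure).** A structure at level $i$ for parts $a<b$ consists of $X_A,X_B\subset L_i$ with $|X_A\cap X_B|\le1$, $u=|X_A|\le U$, $v=|X_B|\le U$; disjoint intervals $J_x\subset V_a$ ($x\in X_A$) with lengths in $[\alpha,2\alpha)$; and disjoint intervals $J'_y\subset V_b$ ($y\in X_B$) with lengths in $[\beta,2\beta)$, where $\alpha,\beta$ are the minimum lengths; such that
$$u\alpha,\;v\beta\ge n\lambda^{-K-2},\qquad p\min(u,v)\ge\lambda^2.\tag{6}$$
Let $R=\{(x,y)\in X_A\times X_B:x\ne y,\ \{x,y\}\text{ allowed}\}$. The structure is relevant if $|R|\ge uv/3$. Let $S$ be the set of $(x,y)\in R$ such that some edge of $M$ joins $J_x$ and $J'_y$.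

Example (toy numbers, ignoring (6)). $i=1$, $V_a=\{1,\dots,6\}$, $V_b=\{7,\dots,12\}$, three level-$1$ clumps $x_1<x_2<x_3$, $X_A=\{x_1,x_2\}$, $X_B=\{x_2,x_3\}$, $J_{x_1}=\{1,2,3\}$, $J_{x_2}=\{4,5,6\}$, $J'_{x_2}=\{7,8,9\}$, $J'_{x_3}=\{10,11,12\}$. At level $1$ every pair is allowed, so $R=\{(x_1,x_2),(x_1,x_3),(x_2,x_3)\}$, and $3\ge uv/3$. If the edges of $M$ between $V_a$ and $V_b$ are $1\,8$, $2\,9$, $5\,11$, then $S=\{(x_1,x_2),(x_2,x_3)\}$.

Given $u,v$ there are at most $O_K(1)\,n^{3(u+v)}$ structures: choose $i,a,b$, then for each of the $u+v$ indices one of at most $n$ clumps and one of at most $n^2$ intervals. Since $|X_A\cap X_B|\le1$, distinct elements of $R$ are distinct unordered pairs: if $(x,y)$ and $(y,x)$ were both in $R$, then $x\neq y$ would both lie in $X_A\cap X_B$. We may therefore regard $R$ and $S$ as sets of unordered pairs.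

**Lemma 6.** Fix $\hat G_1,\dots,\hat G_{i-1}$. With probability $1-o(1)$ over $M$, every relevant level-$i$ structure has $|S|\ge D:=\min(uv/6,\;n\lambda^{-4K-11})$.

*Proof.* **Step 1: revealing edges.** We show that $M$ hits new pairs of $R$ at a steady rate. Fix a relevant structure; note that $R$ is determined by $\hat G_1,\dots,\hat G_{i-1}$. Enumerate the $E\ge c_0n$ edges $s_tr_t$ of $M_0$ with $s_t\in V_a^\circ$, $r_t\in V_b^\circ$. Reveal $(\sigma(s_t),\sigma(r_t))$ for $t=1,\dots,E':=\lfloor n\lambda^{-2K-5}\rfloor\le E$. Each time the two entries are independent and uniform on the unused elements of $V_a^\circ$ and of $V_b^\circ$. Say that $(x,y)\in R$ is hit if a revealed edge joins $J_x$ and $J'_y$.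

Consider a step at which fewer than $|R|/2$ pairs are hit so far. The disjoint blocks $J_x\times J'_y$ of unhit pairs contain at least $\frac{|R|}2\alpha\beta$ position pairs. Not available are those with a used coordinate (at most $E'-1$ positions on each side) or a coordinate outside $V_a^\circ,V_b^\circ$ (at most one on each side), in total at most $2E'n$ position pairs. By relevance and (6), the number of available position pairs that hit a new pair is at least
$$\frac{|R|}2\alpha\beta-2E'n\ge\frac{uv\,\alpha\beta}6-2n^2\lambda^{-2K-5}\ge\frac16n^2\lambda^{-2K-4}-2n^2\lambda^{-2K-5}\ge\frac1{12}n^2\lambda^{-2K-4}.$$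
There are at most $n^2$ available position pairs altogether, so a new pair is hit with conditional probability at least $\rho:=\lambda^{-2K-5}$.

**Step 2: tail bound.** We turn the rate into a lower bound for $|S|$. As long as fewer than $|R|/2$ pairs are hit, each step succeeds with conditional probability at least $\rho$. So $|S|$ stochastically dominates $\min(|R|/2,\mathrm{Bin}(E',\rho))$. Here $|R|/2\ge uv/6$, and $E'\rho\ge\frac12n\lambda^{-4K-10}$. By (C3), $\mathrm{Bin}(E',\rho)\ge\frac12E'\rho\ge n\lambda^{-4K-11}$ except with probability at most $e^{-E'\rho/8}\le\exp(-n\lambda^{-4K-11})$.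

**Step 3: union bound.** We sum over all structures. As $u,v\le U$, there are at most $e^{7U\lambda}$ of them, and $U\lambda\le pn\lambda=o(n\lambda^{-4K-11})$. $\square$

**Lemma 7.** Condition on $M$ and $G_1,\dots,G_{i-1}$ such that (F1) holds for levels $<i$ and the conclusion of Lemma 6 holds. With conditional probability $1-o(1)$, $\hat G_i\cap S\ne\emptyset$ for every relevant level-$i$ structure.

*Proof.* **Step 1: many edges of $G_i$ in $S$.** Fix a relevant structure. Then $S$ is a fixed set of allowed pairs with $|S|\ge D$, and $G_i$ is independent of it. By (C3), $|G_i\cap S|\ge p|S|/2$ except with probability at most $e^{-p|S|/8}$, and $G_i\cap S\subset G_i'$.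

**Step 2: few deletions.** We bound the number of edges of $S$ lost to conflicts. By (F1), each $x\in L_i$ is coarsely adjacent to at most $\sum_{j<i}2pm_j\frac{m_i}{m_j}\le2Kpm_i$ clumps. A pair of $S$ lies in at most $m_i$ triangles. It lies in at most $2\cdot2Kpm_i$ conflicts of the two-edge kind: choose which endpoint is the middle, then a clump coarsely adjacent to the other endpoint. So the expected number $\mu$ of conflicts in $G_i'$ that contain a pair of $S$ satisfies
$$\mu\le|S|\big(m_ip^3+2\cdot2Kpm_i\cdot p^2\big)\le5Kp^3m_i|S|.$$
Let $k=\lceil p|S|/12\rceil$. Disjoint conflicts occur in $G_i'$ independently. So the probability that $G_i'$ contains $k$ pairwise disjoint conflicts each meeting $S$ is at most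
$$\frac{\mu^k}{k!}\le\Big(\frac{e\mu}k\Big)^k\le(60eKp^2m_i)^k\le e^{-12k}\le e^{-p|S|},$$
because $p^2m_i\le\lambda^{-s_3}$ by (b). Otherwise at most $k-1<p|S|/12$ chosen conflicts meet $S$. Each has at most three edges, so fewer than $p|S|/4$ edges of $S$ are deleted, and $\hat G_i\cap S\ne\emptyset$. The failure probability for this structure is at most $2e^{-p|S|/8}\le2e^{-pD/8}$.

**Step 3: union bound.** We check that $pD\ge40(u+v)\lambda$. First, $pn\lambda^{-4K-11}=U\lambda^{s_2-4K-11}=U\lambda^2\ge80U\lambda\ge40(u+v)\lambda$. Second, by (6), $puv/6\ge\lambda^2\max(u,v)/6\ge40(u+v)\lambda$. So the failure probability is at most $2n^{-5(u+v)}$. Summing over the $O_K(n^{3(u+v)})$ structures for each $(u,v)$ gives $\sum_{u,v\ge1}O_K(n^{-2(u+v)})=o(1)$. $\square$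

As $M$ is independent of all $G_i$, Lemmas 4, 6 and 7, applied at the $K$ levels, show that whp the following holds: (F1)–(F3), and for every level $i$, $\hat G_i\cap S\ne\emptyset$ for every relevant level-$i$ structure. All estimates depend only on $K$ and $c_0$. Assume this event from now on; the rest is deterministic.

## 15. Every red copy yields a relevant structure

Suppose $\varphi:[n]\to[N]$ is increasing and maps every edge of $M$ to a red edge. Let $f_i(w)$ be the level-$i$ clump of $\varphi(w)$.

**Step 1: two parts of the same class.** We find the level at which to work. Call $x\in L_i$ heavy if $|f_i^{-1}(x)|\ge\tau n$ and light otherwise. Each level has at most $1/\tau$ heavy clumps. Subclumps of light clumps are light. All level-$K$ clumps are light, because $\varphi$ is injective and $\ell_K<\tau n$. The class of $w\in[n]$ is the least $i$ with $f_i(w)$ light. Each $V_a$ has a class containing at least $|V_a|/K$ of its vertices. There are $K+1$ parts and $K$ classes, so two parts $V_a,V_b$ ($a<b$) share such a class $i$.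

The class-$i$ vertices of $V_a$ are the union of the sets $V_a\cap f_i^{-1}(x)$ over the light $x\in L_i$ with heavy parent (over all light $x$ if $i=1$). The number of such $x$ is at most $g/\tau\le U$ for $i\ge2$, and at most $m_1\le U$ for $i=1$.

**Step 2: regularization.** We pass to a subset spread evenly over the clumps of each level. Start with the class-$i$ vertices of $V_a$. For $j=i,i-1,\dots,1$ in turn, partition the current set according to level-$j$ clumps, group these clumps dyadically by the number of current vertices in them, and keep only the vertices in the dyadic group carrying the most vertices. There are at most $2\lambda$ groups, so each step loses a factor of at most $2\lambda$. The result $A\subset V_a$ satisfies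
$$|A|\ge\frac{c_0n}{K(2\lambda)^K}\ge n\lambda^{-K-1}.$$
Let $A_j\subset L_j$ be the set of level-$j$ clumps meeting $\varphi(A)$. For each $j\le i$ there is $\alpha_j$ with $|A\cap f_j^{-1}(y)|\in[\alpha_j,2\alpha_j)$ for all $y\in A_j$. This holds right after step $j$, and the later steps, at coarser levels, keep or discard whole level-$j$ clumps. Do the same for $V_b$ to get $B,B_j,\beta_j$.

At every level at most one clump meets both $\varphi(V_a)$ and $\varphi(V_b)$: such a clump is an interval containing some $\varphi(w)\le\varphi(\max V_a)$ and some $\varphi(w')>\varphi(\max V_a)$, so it contains $\varphi(\max V_a)$.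

**Step 3: a structure.** We check Definition 8 for $X_A=A_i$, $X_B=B_i$, $J_x=A\cap f_i^{-1}(x)$, $J'_y=B\cap f_i^{-1}(y)$. All steps of the regularization keep or discard whole level-$i$ clumps, so $J_x=V_a\cap f_i^{-1}(x)$, which is an interval since $\varphi$ is increasing; likewise $J'_y=V_b\cap f_i^{-1}(y)$. The $J_x$ are disjoint, with lengths in $[\alpha_i,2\alpha_i)$, and with lengths less than $\tau n$ as $x$ is light. Let $\alpha\ge\alpha_i$ be the minimum length; all lengths are less than $2\alpha_i\le2\alpha$. By Step 1, $u=|X_A|\le U$, and by Step 2, $|X_A\cap X_B|\le1$. Moreover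
$$u\alpha\ge\frac{|A|}2\ge n\lambda^{-K-2},\qquad u\ge\frac{|A|}{\tau n}\ge\frac{\lambda^{s_1-K-1}}p=\frac{\lambda^2}p .$$
The same holds for $v=|X_B|$ and $\beta$. So (6) holds and this is a structure.

**Step 4: the structure is relevant, $i=1$.** All pairs are allowed at level $1$, so $|R|\ge uv-1\ge uv/3$.

**Step 5: the structure is relevant, $i\ge2$.** We bound the forbidden pairs, by weight, with Lemma 5. For $j\le i-1$ all clumps in $A_j,B_j$ are heavy, because they contain images of class-$i$ vertices. So $|A_j|,|B_j|\le1/\tau=\lambda^{s_1}/p$. A level-$j$ clump has $N/m_j$ vertices, so by (e)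
$$|A_j|,|B_j|\ge\frac{n\lambda^{-K-1}m_j}N\ge pm_j\lambda^{s_3-K-1}=pm_j\lambda^{2K+19}.$$

Let $(x,y)\in X_A\times X_B$, $x\ne y$, be forbidden, via $j,k\le i-1$ and $z\in L_{i-1}$. Suppose $j\le k$ and put $z''=\mathrm{anc}_k(z)\in L_k$. As $\hat G\subset G$ at each level, $\mathrm{anc}_j(x)\sim_{G_j}\mathrm{anc}_j(z'')$ and $z''\sim_{G_k}\mathrm{anc}_k(y)$. So the pair $(\mathrm{anc}_j(x),\mathrm{anc}_k(y))\in A_j\times B_k$ is of the kind counted in Lemma 5 for $\mathcal A=A_j$, $\mathcal B=B_k$. If $j>k$, put $z''=\mathrm{anc}_j(z)$; then $\mathrm{anc}_k(y)\sim_{G_k}\mathrm{anc}_k(z'')$ and $z''\sim_{G_j}\mathrm{anc}_j(x)$, and Lemma 5 applies with levels $k\le j$, $\mathcal A=B_k$, $\mathcal B=A_j$.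

When $j=k$ we first remove from $A_j$ the possible common clump of $A_j$ and $B_j$. The hypotheses of Lemma 5 hold: the levels are at most $i-1\le K-1$, the upper bounds on sizes were just shown, and the lower bounds follow from $|A_j|,|B_j|\ge pm_j\lambda^{2K+19}$, since $2K+19>\kappa$ and $pm_j\ge n^c$ by (c). The removed clump lies in at most $|B_j|$ pairs. So for each $(j,k)$ at most
$$|A_j||B_k|\Big(\frac1\lambda+\frac1{|A_j|}\Big)\le\frac2\lambda|A_j||B_k|$$
pairs in $A_j\times B_k$ arise. For fixed $(j,k)$ and a fixed pair $(a',b')\in A_j\times B_k$, the products $|J_x||J'_y|$ over $x$ inside $a'$ and $y$ inside $b'$ add up to $|A\cap f_j^{-1}(a')||B\cap f_k^{-1}(b')|\le2\alpha_j\cdot2\beta_k$. Using $|A_j|\alpha_j\le|A|$ and $|B_k|\beta_k\le|B|$,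
$$\sum_{(x,y)\text{ forbidden}}|J_x||J'_y|\le\sum_{j,k}\frac2\lambda|A_j||B_k|\cdot2\alpha_j\cdot2\beta_k\le\frac{8K^2}\lambda|A||B|\le\frac18|A||B|.$$
Since $|J_x||J'_y|\ge\alpha_i\beta_i$ and $|A||B|\le4uv\,\alpha_i\beta_i$, at most $uv/2$ pairs are forbidden. Excluding also the at most one pair with $x=y$, we get $|R|\ge uv/2-1\ge uv/3$.

**Step 6: contradiction.** The structure is relevant, so $\hat G_i\cap S\ne\emptyset$: some $x\in X_A$, $y\in X_B$ are adjacent in $\hat G_i$, and an edge of $M$ joins $J_x$ to $J'_y$. The image of this edge under $\varphi$ joins the clumps $x$ and $y$, so it is blue, contradicting the choice of $\varphi$.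

Hence whp there is no red copy of $M$, so with probability $1-o(1)$ over $M$ we have $r_<(M,K_3)>N$, and (f) gives Theorem D. By Section 9 this proves Theorem C. $\blacksquare$
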